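\title{$\mathrm{GKM}_4$ actions that do not extend to torus manifolds}

\begin{abstract}
A conjecture of Masuda asserts that every $\mathrm{GKM}_4$ action of a torus on a $2n$-manifold extends to an effective action of $T^n$, and that its GKM graph extends to a torus graph. We show that both statements are false. In every even dimension $2n\ge 18$ there are counterexamples for $T^4$, among them manifolds with an invariant almost complex structure, and $\mathrm{GKM}_5$ counterexamples for $T^5$; in dimension $20$ there is a simply connected counterexample. The examples come from sphere bundles and projective bundles over an $8$-dimensional torus manifold whose orbit space is acyclic and has the binary icosahedral group as its fundamental group. We also show that the only obstruction to extending a $\mathrm{GKM}_4$ graph is a monodromy representation of the fundamental group of the complex formed by its $2$-faces, and that this obstruction vanishes for Hamiltonian actions.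
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{GKM manifolds and their graphs}

Manifolds and actions are smooth, and (co)homology has integer coefficients unless we say otherwise. For a compact torus $T$ we write $L_T=H^2(BT;\mathbb Z)$, which we identify with the weight lattice $\operatorname{Hom}(T,S^1)$, and $N_T=\operatorname{Hom}(S^1,T)$ for the dual lattice. The inclusion of a subtorus $T\subset T'$ induces a surjective \emph{restriction map} $L_{T'}\to L_T$, and every surjection $\mathbb Z^r\to\mathbb Z^k$ arises in this way.

Let $T$ act on $M^{2n}$ with an isolated fixed point $p$. The representation $T_pM$ is a sum of $n$ real planes, each rotated by $T$ through a nonzero character. These $n$ characters are the \emph{weights} at $p$. They are defined up to sign, because the planes carry no preferred orientation; an invariant almost complex structure fixes the signs.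

A \emph{GKM manifold} is a closed connected orientable manifold $M^{2n}$ with $H^{\mathrm{odd}}(M)=0$, together with an effective action of a torus $T$ whose fixed point set is finite and nonempty, such that at each fixed point the weights are pairwise linearly independent. (The last condition is equivalent to requiring that the orbit space of the union of all orbits of dimension at most one be a graph.) The action is $\mathrm{GKM}_k$ if at each fixed point any $\min(k,n)$ of the $n$ weights are linearly independent. A \emph{torus manifold} is a closed connected orientable $2n$-manifold with an effective action of $T^n$ that has a fixed point.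

Let $\alpha$ be a weight at a fixed point $p$ of a GKM manifold, and let $S$ be the component through $p$ of the fixed set of the identity component of $\ker\alpha$. By pairwise independence $T_pS$ is the plane of $\alpha$, so $S$ is a closed orientable surface on which $T$ acts through a circle with a fixed point, that is, a $2$-sphere that $T$ rotates about two poles. The \emph{GKM graph} $\Gamma$ has the fixed points as vertices and these \emph{invariant spheres} as edges, and an oriented edge is labeled by the weight of $T$ on the tangent plane of its sphere at the initial vertex. The construction uses only orientability, finiteness of the fixed set and pairwise independence, and we also apply it to actions with these three properties that are not effective.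

The labeled graph satisfies axioms, in the sense of Guillemin--Zara, that make no reference to the manifold. For a graph (multiple edges are allowed) let $E_v$ be the set of oriented edges starting at the vertex $v$, let $i(e),t(e)$ be the initial and terminal vertices of $e$, and let $\bar e$ be $e$ reversed.

\begin{definition}\label{def:graph}
An \emph{unsigned abstract GKM graph} is a finite connected $n$-valent graph $\Gamma$ with a labeling $\alpha$ of its oriented edges by elements of $\mathbb Z^k/\pm1$, such that the labels at each vertex are pairwise linearly independent, $\alpha(\bar e)=\pm\alpha(e)$, and there is a \emph{connection}: bijections $\nabla_e\colon E_{i(e)}\to E_{t(e)}$ with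
\[
\nabla_e e=\bar e,\qquad \alpha(\nabla_e e')\equiv\pm\alpha(e')\mod \mathbb Z\alpha(e)\quad\text{for all } e'\in E_{i(e)}.
\]
A \emph{signed} abstract GKM graph has labels in $\mathbb Z^k$, with $\alpha(\bar e)=-\alpha(e)$ and the sign $+$ in the congruence. The graph is $\mathrm{GKM}_j$ if any $\min(j,n)$ labels at a vertex are linearly independent. It is a \emph{torus graph} if $k=n$ and the labels at each vertex form a basis of $\mathbb Z^n$ (up to sign in the unsigned case).
\end{definition}

The graph of a GKM manifold is an unsigned abstract GKM graph, and a signed one if an invariant almost complex structure is given; we recall the reason in Lemma~\ref{lem:transport}. (Connectedness is a standard consequence of $H^{\mathrm{odd}}(M)=0$; for the manifolds in this paper it will be visible directly.) A labeling $\tilde\alpha$ in $\mathbb Z^r$ \emph{restricts} to $\alpha$ if $\alpha$ is the composite of $\tilde\alpha$ with the restriction map $\mathbb Z^r\to\mathbb Z^k$ of a subtorus $T^k\subset T^r$. The graph $(\Gamma,\alpha)$ \emph{extends to a torus graph} if some torus graph of the same type on the same underlying graph restricts to it. Forgetting signs turns a signed extension into an unsigned one, so \emph{a graph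 that does not extend in the unsigned sense does not extend in the signed sense}.

\subsection{The conjecture and the results}

An effective action of $T^k$ on a connected $2n$-manifold with an isolated fixed point has $k\le n$, and in the extreme case $k=n$ of a torus manifold the weights at each fixed point form a basis of $L_{T^n}$ (Section~\ref{sec:basics}). After restriction to a generic subtorus $T^k\subset T^n$, any $k$ of the $n$ weights are still independent. The condition $\mathrm{GKM}_j$ measures how much of this independence an action has, and it is natural to ask for a converse: does enough independence force an action to be the restriction of a $T^n$-action? The following conjecture of Masuda is stated in \cite{GS}.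

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M^{2n}$ be a $\mathrm{GKM}_4$ manifold with acting torus $T$.}
\begin{itemize}
\item[(i)] \emph{$T$ is a subtorus of $T^n$, and the action is the restriction of an effective action of $T^n$ on $M$.}
\item[(ii)] \emph{The GKM graph of $M$ extends to a torus graph.}
\end{itemize}
\medskip

Part (i) implies part (ii) for the unsigned graph (Corollary~\ref{cor:implies}). For $n\le4$ there is nothing to prove: the $n$ weights at a fixed point are independent and generate $L_T$, so $M$ is already a torus manifold. The condition $\mathrm{GKM}_3$ would not suffice, as the Grassmannian of planes in $\mathbb C^4$ shows (Example~\ref{ex:Gr}). To see why $\mathrm{GKM}_4$ looks sufficient, try to build the torus graph. At a vertex $p$ there is one candidate: the lattice $\mathbb Z^{E_p}$ with the edges as basis, and the restriction map $\alpha_p\colon\mathbb Z^{E_p}\to\mathbb Z^k$, $e\mapsto\alpha(e)$ (representatives being chosen in the unsigned case). The congruences then dictate the labels at the neighbors of $p$, at their neighbors, and so on, and the only question is whether the result depends on the path. Two edges at a vertex, moved repeatedly by the connection, trace out a closed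 path called a \emph{$2$-face} (Section~\ref{sec:criterion}), and under $\mathrm{GKM}_4$ the transport around every $2$-face is the identity. What remains is global.

\begin{theorem}\label{thm:C}
Let $\Gamma$ be an $n$-valent (signed or unsigned) abstract $\mathrm{GKM}_4$ graph, $n\ge4$, whose labels at a vertex $p$ generate $\mathbb Z^k$. Let $B$ be the $2$-complex obtained by attaching a disk to $\Gamma$ along each $2$-face. There is a monodromy representation $\rho\colon\pi_1(B,p)\to\operatorname{Aut}(\mathbb Z^{E_p})$ with $\alpha_p\circ\rho(\gamma)=\alpha_p$ for all $\gamma$, and $\Gamma$ extends to a torus graph if and only if $\rho$ is trivial. Consequently $\Gamma$ extends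
\begin{itemize}
\item[(a)] if $B$ is simply connected, in particular for Hamiltonian $\mathrm{GKM}_4$ actions on compact symplectic manifolds;
\item[(b)] if $\pi_1(B)$ is perfect and $n-k\le2$.
\end{itemize}
\end{theorem}

The condition $H^{\mathrm{odd}}(M)=0$ does not make the monodromy trivial.

\begin{theorem}\label{thm:A}
For every $n\ge9$ there are closed connected orientable manifolds $M_1^{2n}$ and $M_2^{2n}$ with vanishing odd integral cohomology such that the following hold.
\begin{itemize}
\item[(1)] $M_1$ carries an effective $T^5$-action with isolated fixed points which is $\mathrm{GKM}_5$, and whose restriction to a subtorus $T^4$ is effective and $\mathrm{GKM}_4$. Neither GKM graph extends to a torus graph. For $n=9$ and $r\ge6$ there is no abstract GKM graph on the same graph, with labels in $\mathbb Z^r$ that span $\mathbb Q^r$ at each vertex, which restricts to the $T^5$-graph.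
\item[(2)] $M_2$ carries an effective $T^4$-action which is $\mathrm{GKM}_4$ and preserves an almost complex structure. Its (signed or unsigned) GKM graph does not extend to a torus graph.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
There is a simply connected closed manifold $M^{20}$ with $H^{\mathrm{odd}}(M;\mathbb Z)=0$ and an effective $\mathrm{GKM}_5$ action of $T^5$, restricting to $\mathrm{GKM}_4$ actions of suitable subtori $T^4\subset T^5$, whose GKM graphs do not extend to torus graphs, even in the unsigned sense.
\end{theorem}

Thus part (ii) of the conjecture is false for unsigned and for signed graphs, and part (i) is false by Corollary~\ref{cor:implies}.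

\subsection{The construction in outline}

In a torus graph the edges at a vertex are told apart by their labels, even modulo the span of some of the other labels. So if a closed path inside a subgraph preserved by the connection permutes the edges that leave the subgraph, no extension exists (Section~\ref{sec:normal}). A geometric source of such permutations is a finite covering $\hat A\to A$ of a torus manifold: push a generic equivariant line bundle forward from $\hat A$ to a vector bundle $E$ on $A$ and pass to a sphere or projective bundle. The edges in the fibers correspond to the sheets of the covering and are permuted by its monodromy (Section~\ref{sec:push}). The work lies in finding a base $A$ with $H^{\mathrm{odd}}(A)=0$ whose graph sees a nontrivial covering. We take $A^8$ with orbit space $P^\circ\times I$, where $P^\circ$ is the punctured Poincar\'e sphere and $I=[0,1]$, and a $5$-fold covering with monodromy group $A_5$ (Sections~\ref{sec:cohomology}--\ref{sec:base}). Theorem~\ref{thm:A} is proved in Sections~\ref{sec:M} and~\ref{sec:acs}, and Theorem~\ref{thm:B}, by equivariant surgery on free orbits, in Section~\ref{sec:surgery}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:criterion} and is not used for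 the counterexamples.

\section{Basic facts on weights and invariant spheres}\label{sec:basics}

Let $T$ act on a connected manifold $M$ with an isolated fixed point $p$ and weights $\alpha_1,\dots,\alpha_n$. An element of $T$ acts as an isometry of an invariant metric, so it acts trivially on $M$ if and only if it acts trivially on $T_pM$, that is, lies in $\bigcap_i\ker\alpha_i$. The character group of this intersection is $L_T/\langle\alpha_1,\dots,\alpha_n\rangle$. Hence \emph{the action is effective if and only if the weights at $p$ generate $L_T$}; then $\dim T\le n$, and the weights form a basis if $\dim T=n$.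

\begin{lemma}\label{lem:transport}
Let a torus $G$ act on a closed orientable manifold $X$ with finitely many fixed points and pairwise independent weights. Let $e\colon p\to q$ be an edge of its graph, with invariant sphere $S$ and label $\alpha$, and let $C=\ker\alpha\subset G$. Then $C$ acts trivially on $S$, and:
\begin{itemize}
\item[(a)] for a complex $G$-vector bundle $V$ over $S$, the weights of $V_p$ and of $V_q$ agree modulo $\mathbb Z\alpha$, with multiplicities;
\item[(b)] there is a bijection $\nabla_e\colon E_p\to E_q$ as in Definition~\ref{def:graph}, in the signed sense if $X$ has an invariant almost complex structure.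
\end{itemize}
\end{lemma}

\begin{proof}
The group $C$ acts trivially on $T_pS$, hence on the connected surface $S$. For a $C$-vector bundle over a connected space with trivial $C$-action, the isomorphism class of the fiber representation is constant. The character group of $C$ is $L_G/\mathbb Z\alpha$, which gives (a). For (b), apply the same principle to the normal bundle of $S$ in $X$ as a real bundle. The label of $\bar e$ is $\pm\alpha$, since $G$ rotates $S$. If $\beta$ is a weight of the normal space at $p$ or $q$, then $2\beta\notin\mathbb Z\alpha$ by independence, so the plane of $\beta$ is an irreducible real $C$-representation, determined by $\pm\beta$ modulo $\mathbb Z\alpha$. Matching irreducible summands gives $\nabla_e$ on $E_p\setminus\{e\}$. In the almost complex case $S$ is an almost complex submanifold and its normal bundle is complex, so (a) gives the congruences with the sign $+$; a rotation of an oriented sphere has opposite weights at the two poles, so $\alpha(\bar e)=-\alpha(e)$.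
\end{proof}

\begin{lemma}\label{lem:subtorus}
Let $T\subset T'$ be tori, and let $T'$ act on a closed connected orientable manifold $M$ with finitely many fixed points, at each of which the restrictions of the weights to $T$ are nonzero and pairwise independent.
\begin{itemize}
\item[(a)] If $M^T=M^{T'}$, then the two actions have the same graph, and the $T'$-labels restrict to the $T$-labels.
\item[(b)] If $H^{\mathrm{odd}}(M;\mathbb Q)=0$, then $M^T=M^{T'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\alpha'$ be a $T'$-weight at $p$ with restriction $\alpha$. The identity component of $\ker\alpha$ lies in that of $\ker\alpha'$, so the invariant sphere of $\alpha$ contains the invariant sphere of $\alpha'$, and the two are equal.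

(b) The spectral sequence of the Borel fibration $M\times_TET\to BT$ degenerates for parity reasons, and the localization theorem gives $\dim H^*(M^T;\mathbb Q)=\dim H^*(M;\mathbb Q)$. Also $\chi(M^T)=\chi(M)=\dim H^*(M;\mathbb Q)$, so $H^{\mathrm{odd}}(M^T;\mathbb Q)=0$. Each component $Z$ of $M^T$ therefore has $\chi(Z)>0$. It is preserved by the connected group $T'$, and $\chi(Z^{T'})=\chi(Z)>0$, so $Z$ contains a $T'$-fixed point $p$. No weight at $p$ vanishes on $T$, so $T_pZ=0$ and $Z=\{p\}$.
\end{proof}

\begin{corollary}\label{cor:implies}
If the action of $T$ on a GKM manifold $M^{2n}$ extends to an effective action of $T^n$, then the unsigned GKM graph of $M$ extends to a torus graph.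
\end{corollary}

\begin{proof}
The connected group $T^n$ commutes with $T$, so it preserves the finite set $M^T$ and fixes it pointwise. Thus $M^T=M^{T^n}$. The $T^n$-weights form a basis at each fixed point by effectiveness. By Lemmas~\ref{lem:transport} and~\ref{lem:subtorus}(a) they define a torus graph on the same graph that restricts to the given one.
\end{proof}

\section{Monodromy of normal edges}\label{sec:normal}

An extension comes with its own connection, which a priori has nothing to do with the connection of the given graph. Three-independence removes this freedom.

\begin{lemma}\label{lem:unique}
Let $(\Gamma,\alpha)$ be a $\mathrm{GKM}_3$ graph of valence $n\ge3$ and $e$ an oriented edge. There is exactly one bijection $b\colon E_{i(e)}\to E_{t(e)}$ with $b(e)=\bar e$ and $\alpha(be')\equiv\pm\alpha(e')$ modulo $\mathbb Z\alpha(e)$ for all $e'$. In particular the connection $\nabla$ is unique, and every abstract GKM graph $(\Gamma,\tilde\alpha)$ that restricts to $(\Gamma,\alpha)$ has $\nabla$ as its only connection.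
\end{lemma}

\begin{proof}
Let $b,b'$ be two such bijections with $be'\neq b'e'$. Then $e'\ne e$, the edges $be',b'e',\bar e$ are distinct, and $\alpha(be')\pm\alpha(b'e')\in\mathbb Z\alpha(\bar e)$ for one choice of sign. This contradicts $3$-independence at $t(e)$. A connection for $\tilde\alpha$ satisfies the congruences for $\alpha$, as one sees by applying the restriction map.
\end{proof}

Let $\Gamma_0\subset\Gamma$ be a connected $d$-valent subgraph. Call its edges \emph{horizontal}, and let $E_v^\perp$ be the set of the other edges at a vertex $v$ of $\Gamma_0$, the \emph{normal} edges. We say that $\Gamma_0$ is \emph{$\nabla$-closed} if $\nabla_e$ maps horizontal edges to horizontal edges for every horizontal $e$. Then $\nabla_e$ also maps $E^\perp_{i(e)}$ onto $E^\perp_{t(e)}$, and closed paths in $\Gamma_0$ based at $v$ act on $E_v^\perp$ by permutations. This is the \emph{normal monodromy}.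

\begin{lemma}\label{lem:rank}
Let $(\Gamma,\alpha)$ be a $\mathrm{GKM}_3$ graph of valence $n\ge3$, let $\Gamma_0$ be a connected $d$-valent $\nabla$-closed subgraph, and let $o$ be the number of orbits of the normal monodromy on $E_v^\perp$. If an abstract GKM graph $(\Gamma,\tilde\alpha)$ with labels in $\mathbb Z^r$ restricts to $(\Gamma,\alpha)$, then the labels $\tilde\alpha(E_v)$ span a subspace of dimension at most $d+o$. In particular, if the normal monodromy is nontrivial, $(\Gamma,\alpha)$ does not extend to a torus graph.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:unique}, for a horizontal edge $e\colon u\to u'$ and $e'\in E_u$ we have $\tilde\alpha(\nabla_ee')=\pm\tilde\alpha(e')+c\,\tilde\alpha(e)$ with $c\in\mathbb Z$. Let $H_u\subset\mathbb Q^r$ be the span of the $\tilde\alpha$-labels of the horizontal edges at $u$. Every horizontal edge at $u'$ is $\nabla_ee'$ with $e'$ horizontal, so $H_{u'}\subset H_u$, and equality holds by symmetry. Since $\Gamma_0$ is connected, $H_u=H$ does not depend on $u$, and $\dim H\le d$. For a normal edge $\varepsilon$ at $u$ the same formula shows that $\tilde\alpha(\nabla_e\varepsilon)$ and $\tilde\alpha(\varepsilon)$ have the same class in $(\mathbb Q^r/H)/\pm1$. So normal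 edges at $v$ in one orbit have the same class, and the classes span a subspace of $\mathbb Q^r/H$ of dimension at most $o$. If the monodromy is nontrivial, then $o<|E_v^\perp|=n-d$, and the $n$ labels at $v$ cannot form a basis.
\end{proof}

The first example shows the lemma at work and explains why the conjecture asks for more than $\mathrm{GKM}_3$.

\begin{example}\label{ex:Gr}
Let $T=(S^1)^4/S^1$ act on the Grassmannian $\mathrm{Gr}_2(\mathbb C^4)$, which has complex dimension $n=4$ and only even-dimensional Schubert cells. The fixed points are the coordinate planes $V_J$, $J\subset\{1,2,3,4\}$, $|J|=2$. The weights of $\operatorname{Hom}(V_J,\mathbb C^4/V_J)$ are $x_j-x_i$ with $i\in J$, $j\notin J$; the corresponding edge $[i\to j]$ replaces $i$ by $j$ in $J$. These four weights generate $L_T$, the lattice of integer vectors with coordinate sum zero. They correspond to the edges of a $4$-cycle on the indices, so any three are independent and all four are not: the action is $\mathrm{GKM}_3$ and not $\mathrm{GKM}_4$. Along the edge $[a\to b]$ the connection is induced by the transposition $s=(a\,b)$, namely $[i\to j]\mapsto[s(i)\to s(j)]$, because $s$ changes a weight by a multiple of $x_b-x_a$. The triangle $12\to13\to23\to12$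 is a $2$-valent $\nabla$-closed subgraph, with normal edges $[i\to4]$. The three transpositions are $(2\,3)$, $(1\,2)$, $(1\,3)$, and they move
\[
[2\to4]\mapsto[3\to4]\mapsto[3\to4]\mapsto[1\to4].
\]
So the two normal edges at $12$ are exchanged, every extension has rank at most $2+1=3<4$, and the graph does not extend to a torus graph.
\end{example}

Apply the proof of Lemma~\ref{lem:rank} to $\tilde\alpha=\alpha$: if two normal edges lie in one orbit, their labels and the $d$ horizontal labels are linearly dependent. In a $\mathrm{GKM}_4$ graph this forces $d+2\ge5$. The next example has $d=3$ and two normal edges, and it contains the whole combinatorics of our construction.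

\begin{example}\label{ex:hex}
Color the hexagons of the regular hexagonal tiling of the plane with colors $1,2,3$ so that the three hexagons $F_1(x),F_2(x),F_3(x)$ at each vertex $x$ have different colors. An edge separates two hexagons; give it the third color. This is the color of the remaining hexagon at either endpoint. Let $\Lambda$ be the lattice of color-preserving translations, which acts simply transitively on the hexagons of each color, let $\Lambda'\subset\Lambda$ have index $2$, and let $\tau\in\Lambda\setminus\Lambda'$. Choose a $\Lambda'$-invariant function $F\mapsto n_F\in\{0,1\}$ on hexagons with $n_{F+\tau}=1-n_F$, and put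
\[
w(x)=n_{F_1(x)}e_1+n_{F_2(x)}e_2+n_{F_3(x)}e_3+e_4\in\mathbb Z^4 .
\]
Let $\Gamma_0$ be the $1$-skeleton of the tiling modulo $\Lambda$, a $3$-valent graph on a $2$-torus. Let $\Gamma$ consist of two copies $\Gamma_0\times\{\pm\}$, where an edge of color $i$ has label $e_i$, and, for each vertex $p=x+\Lambda$, two edges joining $(p,+)$ to $(p,-)$, indexed by the classes $x+\Lambda'$ and $x+\tau+\Lambda'$ and labeled $w(x)$ and $w(x+\tau)$.

This is an unsigned abstract GKM graph of valence $5$. Along a normal edge, match each edge with the edge of the same label. Along a horizontal edge of color $i$, lifted to an edge from $x$ to $x'$ in the plane, match horizontal edges by color and send the normal edge of $x+\Lambda'$ to that of $x'+\Lambda'$; the hexagons of the two colors $j\neq i$ at $x$ and $x'$ coincide, so $w(x')-w(x)\in\mathbb Ze_i$. The graph is $\mathrm{GKM}_4$: the vectors $e_1,e_2,e_3,w(x)$ form a basis, and $e_i,e_j,w(x),w(x+\tau)$ are independent because $w(x+\tau)-w(x)=(\pm1,\pm1,\pm1,0)$. An edge path in the plane from $x$ to $x+\tau$ closes up in $\Gamma_0$ and exchanges the two normal edges. Every extension has rank at most $3+1=4<5$, so the graph does not extend to a torus graph.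
\end{example}

The ingredients were a space divided into faces, a covering whose monodromy is visible on the $1$-skeleton, and generic integers attached to the lifts of the top-dimensional faces. Sections~\ref{sec:push}--\ref{sec:M} carry out this recipe with manifolds.

\section{The extension criterion}\label{sec:criterion}

We prove Theorem~\ref{thm:C}. Choose representatives $\alpha(e)\in\mathbb Z^k$ of the labels with $\alpha(\bar e)=-\alpha(e)$; in the signed case they are given. The bijection $\nabla_e^{-1}$ satisfies the conditions of Lemma~\ref{lem:unique} for $\bar e$, so $\nabla_{\bar e}=\nabla_e^{-1}$.

\subsection*{Transport along an edge}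
For $e\colon u\to v$ and $e'\in E_u\setminus\{e\}$ write
\begin{equation}\label{eq:constants}
\alpha(e')=\epsilon\,\alpha(\nabla_ee')+c\,\alpha(e),\qquad\epsilon=\pm1,\ c\in\mathbb Z .
\end{equation}
The constants are unique because $\alpha(\nabla_ee')$ and $\alpha(\bar e)$ are independent, and $\epsilon=1$ in the signed case. We lift these relations to the free lattices by defining $\Phi_e\colon\mathbb Z^{E_u}\to\mathbb Z^{E_v}$,
\[
\Phi_e(e)=-\bar e,\qquad\Phi_e(e')=\epsilon\,\nabla_ee'-c\,\bar e .
\]
Then $\alpha_v\Phi_e=\alpha_u$ by \eqref{eq:constants}. Solving \eqref{eq:constants} gives $\alpha(\nabla_ee')=\epsilon\,\alpha(e')+\epsilon c\,\alpha(\bar e)$, so $\Phi_{\bar e}(\nabla_ee')=\epsilon e'-\epsilon c\,e$, and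
\[
\Phi_{\bar e}\Phi_e(e')=\epsilon(\epsilon e'-\epsilon c\,e)-c(-e)=e',\qquad\Phi_{\bar e}\Phi_e(e)=e .
\]
Thus $\Phi_{\bar e}=\Phi_e^{-1}$. Composing the $\Phi_e$ along closed edge paths gives a representation of $\pi_1(\Gamma,p)$ on $\mathbb Z^{E_p}$ that preserves $\alpha_p$ (paths are composed from right to left).

\subsection*{The 2-faces}
On the finite set of ordered pairs $(x,y)$ of distinct edges at a common vertex, consider $\tau(x,y)=(\nabla_xy,\bar x)$, a pair at $t(x)$. It is a bijection, with inverse $(x,y)\mapsto(\bar y,\nabla_yx)$. The first entries along a $\tau$-orbit form a closed path, since $\nabla_xy$ starts where $x$ ends. These closed paths are the \emph{$2$-faces}. The formula for $\tau^{-1}$ shows that the orbit of $(y,x)$ gives the path of $(x,y)$ reversed; whether one attaches one disk or two does not affect $\pi_1(B)$.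

Let $\Psi$ be the composite of the maps $\Phi$ along the $2$-face that starts from the pair $(e_1,e_2)$ at $v$. We claim that $\Psi=\mathrm{id}$. Each $\Phi_x$ maps the span $\langle x,y\rangle$ of the current pair onto the span of the next pair, and it sends any other basis element $z$ to $\pm\nabla_xz$ plus a multiple of $\bar x$, where $\nabla_xz$ is not in the next pair. By induction $\Psi$ preserves $\langle e_1,e_2\rangle$, and for $e'\neq e_1,e_2$
\[
\Psi(e')=\pm\sigma(e')+ae_1+be_2,\qquad\sigma(e')\in E_v\setminus\{e_1,e_2\},\ a,b\in\mathbb Z .
\]
Applying $\alpha_v\Psi=\alpha_v$ gives $\alpha(e')=\pm\alpha(\sigma(e'))+a\alpha(e_1)+b\alpha(e_2)$. If $\sigma(e')\ne e'$, this is a relation among four labels at $v$, which $4$-independence excludes; this is the only use of $\mathrm{GKM}_4$, and it is the step that fails for the triangle of Example~\ref{ex:Gr}. So $\sigma(e')=e'$, and $3$-independence gives the sign $+$ and $a=b=0$. On $\langle e_1,e_2\rangle$ the map $\alpha_v$ is injective, so $\Psi$ is the identity there too. Hence the representation of $\pi_1(\Gamma,p)$ factors through a representation $\rho$ of $\pi_1(B,p)$.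

\subsection*{The criterion}
Suppose that $\rho$ is trivial. Transport along any path gives well-defined isomorphisms $\Theta_v\colon\mathbb Z^{E_v}\to\mathbb Z^{E_p}\cong\mathbb Z^n$ with $\Theta_v\Phi_e=\Theta_u$ for $e\colon u\to v$ and $\alpha_p\Theta_v=\alpha_v$. Put $\tilde\alpha(e)=\Theta_{i(e)}(e)$. These labels form a basis at each vertex. Applying $\Theta_v\Phi_e=\Theta_u$ to $e$ and $e'$ gives $\tilde\alpha(e)=-\tilde\alpha(\bar e)$ and $\tilde\alpha(e')=\epsilon\,\tilde\alpha(\nabla_ee')+c\,\tilde\alpha(e)$. So $\tilde\alpha$ is a torus graph of the same type, and $\alpha_p\circ\tilde\alpha=\alpha$. Since $\alpha_p$ is onto $\mathbb Z^k$, it is the restriction map of a subtorus.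

Conversely, let $\tilde\alpha$ be a torus graph that restricts to $\alpha$, with representatives chosen to restrict to the chosen ones. Restricting $\tilde\alpha(\bar e)=\pm\tilde\alpha(e)$ shows that the sign is $-$. The connection of $\tilde\alpha$ is $\nabla$ by Lemma~\ref{lem:unique}, and its constants in \eqref{eq:constants} are the same $\epsilon,c$ by their uniqueness. So the isomorphisms $\tilde\alpha_v\colon\mathbb Z^{E_v}\to\mathbb Z^n$ satisfy $\tilde\alpha_v\Phi_e=\tilde\alpha_u$. Around a closed path this gives $\tilde\alpha_p\rho(\gamma)=\tilde\alpha_p$, so $\rho(\gamma)=\mathrm{id}$.

\subsection*{Hamiltonian actions}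
Let $M$ be symplectic and the action Hamiltonian with moment map $\mu$. The labels generate $\mathbb Z^k$ by effectiveness; we show that $B$ is connected and simply connected. Choose $\xi$ in the Lie algebra of $T$ that generates a dense one-parameter subgroup, and let $h=\langle\mu,\xi\rangle$. Let $X\subset M$ be a compact connected $T$-invariant symplectic submanifold of positive dimension. The critical points of $h|_X$ are the points of $X^T$, and in equivariant Darboux coordinates at such a point $v$ one has $h=h(v)+\sum_jc_j|z_j|^2$, where $c_j\neq0$ is a fixed multiple of $\langle\alpha_j,\xi\rangle$. So $h|_X$ is a Morse function with even indices. Since $-h|_X$ has no critical point of index $1$ and $X$ is connected, $h|_X$ has exactly one local maximum. For $X$ an invariant sphere we see that $h$ takes different values at the two ends of an edge. Call an edge at $v$ \emph{descending} if $h$ is smaller at its other end; then $v$ is a local maximum of $h|_X$ if and only if all edges at $v$ tangent to $X$ are descending. For $X=M$: from any vertex one can ascend along edges to the unique maximum, so $\Gamma$ is connected.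

Take a closed edge path of positive length, let $c$ be the largest value of $h$ on its vertices, and consider a visit to a vertex $v$ with $h(v)=c$, arriving along $\bar e_2$ and leaving along $e_1$, with $e_1,e_2\in E_v$. Both edges are descending. If $e_1=e_2$, cancel the backtrack. Otherwise let $X$ be the component through $v$ of the fixed set of the identity component of $\ker\alpha(e_1)\cap\ker\alpha(e_2)$. It is a compact connected invariant symplectic submanifold, and at each $u\in X^T$ its tangent space is the sum of the planes whose weights lie in $\Pi_0=\mathbb Q\alpha(e_1)+\mathbb Q\alpha(e_2)$; the spheres of these weights lie in $X$. By $3$-independence at $v$, $\dim X=4$, so these edges form a $2$-valent subgraph $\Gamma_X$, a disjoint union of cycles. A vertex where $h$ is maximal on one of these cycles has two descending edges in $\Gamma_X$, so it is the local maximum of $h|_X$, which is $v$. Hence $\Gamma_X$ is a single cycle, and $h<c$ at its vertices other than $v$. If $x,y$ are the two edges of $\Gamma_X$ at a vertex, then $\alpha(\nabla_xy)\in\Pi_0$ and $\nabla_xy\ne\bar x$, so $\tau(x,y)$ is the pair of edges of $\Gamma_X$ at the next vertex. Thus the $2$-face of $(e_1,e_2)$ runs once around $\Gamma_X$,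 and across its disk we may replace the segment $\bar e_2,e_1$ of our path by the other side of the cycle.

Each move removes one visit at level $c$ and creates none at levels $\geq c$. As $h$ has finitely many values on vertices, the process ends with a constant path. Every loop in $B$ is therefore freely null-homotopic, which proves (a).

\subsection*{Perfect fundamental group}
Let $\pi_1(B)$ be perfect and $n-k\le2$. The representation $\rho$ preserves $K=\ker\alpha_p\cong\mathbb Z^{n-k}$, and its image in $\mathrm{GL}(K)$ is perfect. A perfect subgroup of $\mathrm{GL}_2(\mathbb Z)$ lies in $\mathrm{SL}_2(\mathbb Z)$. By the Kurosh subgroup theorem its image in $\mathrm{PSL}_2(\mathbb Z)\cong\mathbb Z/2*\mathbb Z/3$ is a free product of copies of $\mathbb Z$, $\mathbb Z/2$, $\mathbb Z/3$, whose abelianization is the direct sum of the factors; a perfect group of this form is trivial. So the subgroup lies in $\{\pm1\}$ and, being perfect and abelian, is trivial. The same holds in $\mathrm{GL}_1(\mathbb Z)=\{\pm1\}$. Hence each $\rho(\gamma)-\mathrm{id}$ vanishes on $K$, and it takes values in $K$ because $\alpha_p\rho(\gamma)=\alpha_p$. For two such endomorphisms $a,b$ we have $ab=0$, so $(1+a)(1+b)=1+a+b$. The image of $\rho$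 is abelian and perfect, hence trivial. This proves (b) and completes the proof of Theorem~\ref{thm:C}. \qed

\section{Pushforwards of line bundles}\label{sec:push}

Let a torus $G$ act on a closed connected orientable manifold $X^{2d}$ with finitely many fixed points, pairwise independent weights and nonempty connected graph $\Gamma_X$. Let $\pi\colon\hat X\to X$ be an $m$-fold covering, not necessarily connected, with a $G$-action on $\hat X$ that makes $\pi$ equivariant, and let $\ell$ be a complex $G$-line bundle on $\hat X$. The pushforward
\[
E=\pi_*\ell,\qquad E_x=\bigoplus_{\hat x\in\pi^{-1}(x)}\ell_{\hat x},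
\]
is a complex $G$-vector bundle of rank $m$. Over an evenly covered open set it is a sum of line bundles; globally the summands are permuted. If $p$ is a fixed point, the connected group $G$ fixes each $\hat p\in\pi^{-1}(p)$, and the weights of $E_p$ are the weights $w(\hat p)$ of the lines $\ell_{\hat p}$. If $e\colon p\to q$ is an edge with sphere $S$, then $S$ has a unique lift $\hat S$ through each $\hat p$, because $S$ is simply connected, and $\hat S$ contains one point $\hat q$ over $q$. The bijections $\hat p\mapsto\hat q$ define the \emph{monodromy of $\pi$ along $\Gamma_X$}.

To obtain a closed manifold we compactify the fibers. With an invariant Hermitian metric on $E$, form the unit sphere bundle $S(E\oplus\mathbb R)$, with fiber $S^{2m}$, or the projective bundle $\mathbb P(E\oplus\mathbb C)$, with fiber $\mathbb{CP}^m$; here $G$ acts trivially on $\mathbb R$ and $\mathbb C$. Each has an invariant section $s$, given by $(0,1)$ and by the line $0\oplus\mathbb C$ respectively, with normal bundle $E$.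

\begin{proposition}\label{prop:push}
Let $M$ be $S(E\oplus\mathbb R)$ or $\mathbb P(E\oplus\mathbb C)$, let $d+m\ge3$, and suppose that $M^G$ is finite and any three weights at a fixed point are independent. Then the graph $\Gamma$ of $M$ is connected, $s$ embeds $\Gamma_X$ as a $d$-valent $\nabla$-closed subgraph $\Gamma_0$, and there are bijections $E^\perp_{s(p)}\cong\pi^{-1}(p)$ that identify the normal monodromy with the monodromy of $\pi$ along $\Gamma_X$.
\end{proposition}

\begin{proof}
We have $T_{s(p)}M\cong T_pX\oplus E_p$. The invariant spheres through $s(p)$ are the spheres $s(S)$, with the labels of $\Gamma_X$, and for $\hat p\in\pi^{-1}(p)$ the sphere $S(\ell_{\hat p}\oplus\mathbb R)$ or $\mathbb P(\ell_{\hat p}\oplus\mathbb C)$, with label $w(\hat p)$; call the latter edge $\varepsilon_{\hat p}$. Fixed points of $M$ lie over fixed points $p$ of $X$. In the sphere bundle they are $(0,\pm1)$, since all $w(\hat p)\neq0$. In the projective bundle finiteness means that the weights $0$ and $w(\hat p)$ of $\mathbb C$ and the lines $\ell_{\hat p}$ are distinct, and the fixed points are these lines. In both cases each fixed point over $p$ is $s(p)$ or the end of some $\varepsilon_{\hat p}$, so $\Gamma$ is connected.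

Let $e\colon p\to q$ be an edge of $\Gamma_X$ with sphere $S$ and label $\alpha$. Lemma~\ref{lem:transport}(b) for $X$ gives a bijection between the horizontal edges at $s(p)$ and at $s(q)$ that sends $e$ to $\bar e$ and satisfies the congruences. The lift $\hat S$ through $\hat p$ is $G$-invariant, since $g\hat S$ is again a lift through $\hat p$, and $\pi$ maps it isomorphically onto $S$. Lemma~\ref{lem:transport}(a) for $\ell|_{\hat S}$ gives $w(\hat q)\equiv w(\hat p)$ modulo $\mathbb Z\alpha$. Extending the bijection by $\varepsilon_{\hat p}\mapsto\varepsilon_{\hat q}$, we obtain a bijection with the properties in Lemma~\ref{lem:unique}, which is therefore $\nabla_e$.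
\end{proof}

What must the base look like? If $H^{\mathrm{odd}}(M)=0$, then $H_1(M)\cong H^{\dim M-1}(M)=0$ by Poincar\'e duality, so $\pi_1(M)$ and its quotient $\pi_1(X)$ are perfect. A double covering as in Example~\ref{ex:hex} is thus excluded. Since $S_4$ is solvable, a nontrivial perfect permutation group needs $m\ge5$ points, and $A_5$ is the first one. Next suppose that $X$ is a torus manifold whose orbit space $Q$ is a compact acyclic manifold with boundary, as in the criterion of the next section, and that the covering is pulled back from $Q$. The graph lies in $\partial Q$. For $d=2$ the space $Q$ is a disk. For $d=3$ Lefschetz duality makes $\partial Q$ a closed surface with the homology of $S^2$, so loops in the graph are null-homotopic in $Q$. For $d=4$ the boundary is a homology $3$-sphere and can carry the fundamental group of $Q$. This is the origin of $n=d+m\ge4+5$ in Theorem~\ref{thm:A}.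

\section{Odd cohomology of locally standard actions}\label{sec:cohomology}

Let $T=T^k$ act on a closed manifold $X^{2k}$, and write $L=L_T$, $N=N_T$. The action is \emph{locally standard} if for every point $z$ the isotropy group $T_z$ is a subtorus, of dimension $j$ say, and an invariant neighborhood of the orbit $Tz$ is equivariantly diffeomorphic to an invariant open subset of $T/T_z\times\mathbb C^j\times\mathbb R^{k-j}$. Here $T\cong T_z\times T/T_z$, the factor $T/T_z$ acts by translation on itself, and $T_z$ acts on $\mathbb C^j$ with weights that form a basis of its weight lattice. Then $Q=X/T$ is locally $\mathbb R_{\ge0}^j\times\mathbb R^{k-j}$, a $k$-manifold with corners, and a point of $Q$ has \emph{codimension} $j$ if its isotropy group $T_x$ has dimension $j$. The \emph{facets} $G_i$ are the closures of the components of the set of points of codimension one. Over such a component the isotropy group is a fixed circle, given by a primitive vector $\lambda_i\in N$ up to sign; fix the signs. Put $I(x)=\{i:x\in G_i\}$ and $G_J=\bigcap_{i\in J}G_i$, with $G_\emptyset=Q$. The \emph{faces} of $Q$ are the components of the sets $G_J$. A space is \emph{acyclic} if it has the integral homology of a point.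

\begin{lemma}\label{lem:odd}
Let $X$ be locally standard. Suppose that each point of codimension $j$ in $Q$ lies on exactly $j$ facets and that all faces are acyclic. Then $H^{\mathrm{odd}}(X;\mathbb Z)=0$.
\end{lemma}

This is part of a theorem of Masuda and Panov \cite{MP}; we include a proof. It shows that the Leray spectral sequence $E_2^{p,q}=H^p(Q;\mathcal H^q)\Rightarrow H^{p+q}(X)$ of the orbit map $\varpi\colon X\to Q$, with $\mathcal H^q=R^q\varpi_*\mathbb Z$, is concentrated on the diagonal $p=q$. For $X=\mathbb{CP}^1$ and $Q=[0,1]$, the sheaf $\mathcal H^0$ is constant and $\mathcal H^1$ is the constant sheaf on $(0,1)$ extended by zero, whose only cohomology is $H^1=H^1_c((0,1))=\mathbb Z$. For the circle acting on one factor of $S^1\times S^1$, the face $Q=S^1$ is not acyclic and the conclusion fails.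

\begin{proof}
\emph{Faces.} In a chart around a point $x$ of codimension $j$ there are $j$ local facets, each contained in a facet of $Q$, and every facet through $x$ contains one of them. By the first hypothesis, local facets correspond bijectively to $I(x)$, and near $x$ each $G_i$, $i\in I(x)$, is its local facet. Hence $\{\lambda_i\}_{i\in I(x)}$ is a basis of the lattice of $T_x$, and so part of a basis of $N$. Moreover a face $G$ of $G_J$ is a compact topological manifold with boundary of dimension $k-|J|$, whose interior $G^\circ$ consists of its points with $I(x)=J$. The sets $G^\circ$ partition $Q$.

\emph{The sheaves $\mathcal H^q$.} Since $\varpi$ is proper, the stalk of $\mathcal H^q$ at $x$ is $H^q(T/T_x)$. For a class in $H^q(\varpi^{-1}U)$ and $z\in\varpi^{-1}U$, pull back along the orbit map $T\to\varpi^{-1}U$, $t\mapsto tz$. The result in $H^q(T)=\Lambda^qL$ is locally constant in $z$, and the fibers of $\varpi$ are connected, so we get a map from $\mathcal H^q$ to the constant sheaf $\Lambda^qL$. On stalks it is the pullback $H^q(T/T_x)\to H^q(T)$, which is injective with image $\Lambda^qL_x$, where $L_x=\{\omega\in L:\langle\omega,\lambda_i\rangle=0\text{ for }i\in I(x)\}$ is a direct summand of rank $k-|I(x)|$.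

\emph{Vanishing for $p<q$.} Let $Q_j$ be the union of the faces of dimension at most $j$, a closed set, so that $Q_j\setminus Q_{j-1}$ is the disjoint union of the $G^\circ$ with $\dim G=j$. On such a $G^\circ$ the sheaf $\mathcal H^q$ is constant with stalk $\Lambda^qL_G$, where $L_G$ has rank $j$. The acyclic manifold $G$ is orientable and $G^\circ\simeq G$, so by Poincar\'e duality
\[
H^p_c(G^\circ;\mathcal H^q)\cong H_{j-p}(G)\otimes\Lambda^qL_G .
\]
This vanishes unless $p=j$ and $q\le j$, hence whenever $p<q$. The exact sequences $H^p_c(Q_j\setminus Q_{j-1};\mathcal H^q)\to H^p(Q_j;\mathcal H^q)\to H^p(Q_{j-1};\mathcal H^q)$ and induction on $j$ give $H^p(Q;\mathcal H^q)=0$ for $p<q$.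

\emph{Vanishing for $p>q$.} We resolve $\mathcal H^q$ by sheaves built from the closed faces. For a monomial $g$ in variables $x_i$ indexed by the facets, with support $J$, let $\mathbb Z_g$ be the constant sheaf on $G_J$ extended by zero. Let $\mathcal S^b$ be the direct sum of the $\mathbb Z_g$ over all monomials of degree $b$. Its stalk at $x$ is the degree-$b$ part of $\mathbb Z[x_i:i\in I(x)]$, and multiplication by $x_i$ is the sheaf map given by the restrictions $\mathbb Z_g\to\mathbb Z_{x_ig}$. Each $G_J$ is a finite disjoint union of acyclic faces, so $H^{>0}(Q;\mathcal S^b)=0$. Consider
\[
0\to\mathcal H^q\to\Lambda^qL\otimes\mathcal S^0\to\Lambda^{q-1}L\otimes\mathcal S^1\to\dots\to\Lambda^0L\otimes\mathcal S^q\to0,\qquad d(\omega\otimes g)=\sum_i\iota_{\lambda_i}\omega\otimes x_ig,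
\]
where $\iota_\lambda$ is contraction. At $x$ write $L=L_x\oplus L'$, where $L'$ has a basis dual to $\{\lambda_i\}_{i\in I(x)}$. The stalk complex, without its first term, is the direct sum over $a$ of $\Lambda^aL_x$ tensored with the part of total degree $q-a$ of the Koszul complex $\Lambda L'\otimes\mathbb Z[x_i:i\in I(x)]$. The Koszul complex of the variables resolves $\mathbb Z$, so it is exact in positive total degree and equal to $\mathbb Z$ in degree zero. Only $a=q$ contributes, with $\Lambda^qL_x$ at the first place, and the sequence is exact. Thus $\mathcal H^q$ has a resolution of length $q$ by sheaves without higher cohomology, and $H^p(Q;\mathcal H^q)=0$ for $p>q$.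
\end{proof}

\section{An acyclic orbit space with icosahedral fundamental group}\label{sec:orbit}

We need a $4$-manifold with corners $Q$ that is acyclic, has balls as proper faces, has a fundamental group that maps onto $A_5$ and is generated by loops in the $1$-skeleton, and is the orbit space of a smooth locally standard action. We obtain all of this by realizing $Q$ as a double branched cover $w^2=f$ of a Delzant polytope: the vectors $\lambda_i$ are then pulled back from the polytope, and the same equation defines the manifold over $Q$. The proper faces are balls if the branch locus misses vertices and edges, meets a $2$-face in at most one point and meets a facet in at most one unknotted arc. A closed edge path in the simplicial sphere dual to the polytope gives exactly such a curve in its boundary, and every knot type occurs once the polytope is fine enough.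

\subsection*{Double branched covers}
Let $Z$ be a compact manifold with boundary and $K\subset Z$ a closed subset with $Z\setminus K$ connected and $H_1(Z\setminus K)\cong\mathbb Z$. A \emph{double cover of $Z$ branched along $K$} is a map $\tilde Z\to Z$ from a compact metrizable space that is bijective over $K$ and a connected double covering over $Z\setminus K$. It is unique up to homeomorphism over $Z$. Indeed, there is one surjection $H_1(Z\setminus K)\to\mathbb Z/2$, so two such covers are isomorphic over $Z\setminus K$. Extend the isomorphism by the only possible bijection over $K$. If $z_\nu\to z$ with $z$ over $K$, every limit point of the image sequence lies over the same point of $K$ as $z$ and is therefore the image of $z$; so the extension is continuous, and so is its inverse. If $\phi\colon Z\to\mathbb C$ is continuous with zero set $K$ and has winding number $\pm1$ along some loop in $Z\setminus K$, then $\{(z,w):w^2=\phi(z)\}$ is this cover; a small meridian around a regular zero of $\phi$ is such a loop. For $(D^2,0)$ and for $(D^2\times I,0\times I)$, the model of an \emph{unknotted arc} in a ball, the map $z\mapsto z^2$ shows that the cover is a disk and a $3$-ball.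

\subsection*{The space $R$}
Let $P$ be the Poincar\'e homology sphere. Its fundamental group is the binary icosahedral group $2I\cong\mathrm{SL}(2,5)$, which is perfect, has center $\{\pm1\}$ and central quotient $A_5$. The manifold $P$ is the double cover of $S^3$ branched along the $(3,5)$ torus knot \cite{Mil}. Remove a small open ball around a point of the knot. What remains is a pair $(D^3,a)$, a ball with a properly embedded arc, and $H_1(D^3\setminus a)\cong H_2(D^3,D^3\setminus a)\cong\mathbb Z$, generated by a meridian, by the Thom isomorphism. The small ball meets the knot in an unknotted arc, so its preimage in $P$ is a ball, and the double cover of $D^3$ branched along $a$ is $P^\circ$, the complement of an open ball in $P$. By Mayer--Vietoris and van Kampen, $P^\circ$ is acyclic with $\pi_1(P^\circ)=2I$. As a compact $3$-manifold with nonempty boundary it collapses to a $2$-complex. The double cover of $D^3\times I$ branched along $a\times I$ is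
\[
R=P^\circ\times I .
\]

Recall that a \emph{Delzant polytope} $\Pi\subset\mathbb R^k$ is a simple polytope such that at each vertex the primitive inner normals of the $k$ facets form a basis of $\mathbb Z^k$. For a face $F$ we write $F^\circ$ for its relative interior.

\begin{proposition}\label{prop:Q}
There are a smooth projective toric manifold $Y$ of complex dimension $4$, with moment map $\mu\colon Y\to\Pi\subset\mathbb R^4$ onto its Delzant polytope, and a smooth function $f\colon\mathbb R^4\to\mathbb C$ such that:
\begin{itemize}
\item[(a)] $0$ is a regular value of $f|_{F^\circ}$ for every face $F$ of $\Pi$, including $\Pi$ itself, and $f\neq0$ on vertices and edges;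
\item[(b)] for $Q=\{(q,w)\in\Pi\times\mathbb C:w^2=f(q)\}$ and $\partial Q$ its part over $\partial\Pi$, the pair $(Q,\partial Q)$ is homeomorphic to $(R,\partial R)$;
\item[(c)] for each proper face $F$, each component of the part $Q_F$ of $Q$ over $F$ is a closed ball of dimension $\dim F$ whose boundary is its part over $\partial F$; if $f$ has no zero on $F$, then $Q_F$ consists of two copies of $F$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: a defining function on the round ball.} Near the corner $\partial D^3\times\partial I$, the pair $(D^3\times I,a\times I)$ is the product of $(\partial D^3,\partial a)$ with a quadrant. Rounding the quadrant gives a smooth pair $(D^4,\delta)$, with $\delta$ a properly embedded disk transverse to $S^3$. Let $\kappa_0=\partial\delta$. Choose a collar of $S^3$ that restricts to a collar of $\kappa_0$ in $\delta$; by uniqueness of collars we may assume that it is the radial one, so that for $1-2\epsilon\le|x|\le1$ we have $x\in\delta$ if and only if $x/|x|\in\kappa_0$. Also $H_1(D^4\setminus\delta)\cong H_1(D^3\setminus a)=\mathbb Z$, generated by a meridian.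

Take a tubular neighborhood $\delta\times D^2$ that meets $S^3$ in $\kappa_0\times D^2$, with coordinate $z$ on $D^2$, and a smooth map $\theta\colon D^4\setminus\delta\to S^1$ of degree $1$ on the meridian. On $\delta\times(D^2\setminus0)$ we have $\theta=(z/|z|)e^{ig}$ with $g$ smooth and real. Multiplying $g$ by a cutoff function of $|z|$, we arrange that $\theta=z/|z|$ for $|z|\le1/2$. Multiplying $\theta$ by a positive function that equals $|z|$ for small $|z|$ and $1$ for $|z|\ge1/2$ and outside the neighborhood, we get a smooth $\phi_1\colon D^4\to\mathbb C$ with zero set $\delta$ and $\phi_1=z$ near $\delta$. So $0$ is a regular value of $\phi_1$ and of $\phi_1|_{S^3}$.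

To transfer the function to a polytope we make it constant along rays near the boundary. Let $\varrho(x)=r(|x|)\,x/|x|$, where $r$ is smooth, $r(t)=t$ for $t\le1-2\epsilon$, $r'>0$ on $[0,1-\epsilon)$ and $r=1$ on $[1-\epsilon,1]$, and put $\phi_0=\phi_1\circ\varrho$. Since $\delta$ is conical where $\varrho$ differs from the identity, $\phi_0^{-1}(0)=\delta$. We have $\phi_0(x)=\phi_1(x/|x|)$ for $|x|\ge1-\epsilon$. The value $0$ is regular for $\phi_0$: for $|x|<1-\epsilon$ because $\varrho$ is a local diffeomorphism, and for $|x|\ge1-\epsilon$ because it is regular for $\phi_1|_{S^3}=\phi_0|_{S^3}$. By uniqueness of branched covers, $\{w^2=\phi_0\}$ is homeomorphic to $R$, with the part over $S^3$ corresponding to $\partial R$.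

\emph{Step 2: a fan containing the knot.} A sufficiently fine geodesic polygon inscribed in $\kappa_0$ is equivalent to $\kappa_0$ by a homeomorphism of $S^3$, and it remains so when its vertices are moved slightly to rational directions. The polygon is the trace on $S^3$ of rational $2$-dimensional cones $\tau_j$. Write each $\tau_j$ as an intersection of finitely many half-spaces $\{u\ge0\}$ with $u$ integral, and let $u_1,\dots,u_r$ be all these linear forms together with the coordinate functions. The hyperplanes $u_i=0$ cut $\mathbb R^4$ into a complete fan of strongly convex cones. It is the normal fan of the lattice zonotope $\sum_i[-u_i,u_i]$, so its toric variety is projective. Each $\tau_j$ is defined by conditions on the signs of the $u_i$, so it is a union of cones of the fan. By \cite[Theorem 11.1.9]{CLS} there is a smooth refinement $\Sigma$ for which the toric morphism is projective. Then $Y=X_\Sigma$ is smooth and projective, and $\Sigma$ is the normal fan of a Delzant polytope $\Pi$, which we translate so that $0\in\Pi^\circ$. The polygon is now a simple closed edge path $v_1,\dots,v_s$, $s\ge3$, in the simplicial sphere $S_\Sigma=\Sigma\cap S^3$. Indices are read modulo $s$.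

\emph{Step 3: the knot in $\partial\Pi$.} Nonzero cones of $\Sigma$ correspond to proper faces of $\Pi$, reversing inclusion; let $F_i$ be the facet of the ray $v_i$, so that the $2$-face $F_i\cap F_{i+1}$ corresponds to the edge $v_iv_{i+1}$. Choose a point in the relative interior of each proper face. The resulting barycentric subdivisions of $S_\Sigma$ and $\partial\Pi$ are both given by chains in this poset, so they are isomorphic. The homeomorphism $S_\Sigma\cong\partial\Pi$ carries the polygon to the closed curve made of the segments $[c_{i-1},b_i]$ and $[b_i,c_i]$, where $b_i\in F_i^\circ$ and $c_i\in(F_i\cap F_{i+1})^\circ$. Except for $c_{i-1}$ and $c_i$, these two segments lie in $F_i^\circ$, and $c_i$ lies in no facet other than $F_i,F_{i+1}$. The pair formed by $F_i$ and its two segments is the cone from $b_i$ over $\partial F_i$ and two of its points, hence a ball with an unknotted arc.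

Project radially to $S^3$, and near each corner use central projection to an affine $3$-space, in which segments are straight. Near $c_i$ choose affine coordinates in which the $2$-face lies in $\{z=0\}$. The two facets lie on opposite sides, so the two segments lie in $z>0$ and $z<0$, and the curve is a piecewise linear graph over the $z$-axis. Near $b_i$ the two segments leave in different directions, so the curve is again a graph over a suitable axis. In each case replace the graph, in a small box, by a nearby smooth graph. A homeomorphism supported in the box and preserving the levels of the axis coordinate carries the old graph to the new one, and it preserves the images of all faces. We obtain a smooth knot $\kappa\subset S^3$ which avoids the images of vertices and edges, crosses the image of each $F_i\cap F_{i+1}$ once and transversally, meets the image of each $F_i$ in one unknotted arc, and meets no other $2$-faces or facets.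

By construction $\kappa$ and $\kappa_0$ are related by a homeomorphism of $S^3$. Both are smooth, so by the invariance of knot types \cite{Moi} there is a diffeomorphism $\eta$ of $S^3$, possibly orientation reversing, with $\eta(\kappa)=\kappa_0$. By Cerf's theorem every diffeomorphism of $S^3$ is isotopic to an orthogonal map. Take an isotopy $\eta_t$ that is a constant orthogonal map for small $t$ and equals $\eta$ for $t$ near $1$. Then $\tilde\eta(x)=|x|\,\eta_{|x|}(x/|x|)$ is a diffeomorphism of $D^4$. Put $\phi=\phi_0\circ\tilde\eta$. For some $\epsilon'>0$ we have $\phi(x)=\phi(x/|x|)$ on $1-\epsilon'\le|x|\le1$; the zero set of $\phi|_{S^3}$ is $\kappa$; and $0$ is a regular value of $\phi$ and of $\phi|_{S^3}$.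

\emph{Step 4: the function $f$.} Choose $c>0$ with $cD^4\subset\Pi^\circ$, and put $f(q)=\phi(q/c)$ for $|q|\le c$ and $f(q)=\phi(q/|q|)$ for $|q|\ge c(1-\epsilon')$. The formulas agree on the overlap, so $f$ is smooth.

(a) On $\Pi^\circ$ use the regularity of $\phi$ and of $\phi|_{S^3}$ in the two regions. On $\partial\Pi$, $f$ is $\phi|_{S^3}$ composed with radial projection. An open facet projects diffeomorphically onto an open subset of $S^3$. At a zero in a $2$-face, the kernel of $d(\phi|_{S^3})$ is the tangent line of $\kappa$, which is complementary to the tangent plane of the image of the $2$-face, so $df$ maps the tangent plane of the face onto $\mathbb C$. On edges and vertices there are no zeros.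

(b) Let $\chi\colon\Pi\to D^4$ be the radial homeomorphism that equals $q/c$ for $|q|\le c(1-\epsilon')$ and maps the rest of each ray in $\Pi$ affinely onto the part $1-\epsilon'\le|x|\le1$ of the ray. Then $f=\phi\circ\chi$ on $\Pi$, so $Q\cong\{w^2=\phi\}\cong\{w^2=\phi_0\}\cong R$, compatibly with boundaries.

(c) If $f$ has no zero on $F$, it has a continuous square root there, and $Q_F$ is two copies of $F$. Otherwise $F$ is a facet $F_i$ or a $2$-face $F_i\cap F_{i+1}$, and by (a) $Q_F$ is the double cover of a $3$-ball branched along an unknotted arc or of a disk branched at an interior point. The models above give the claim.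
\end{proof}

Let $\Gamma_A\subset\partial Q$ be the part of $Q$ over the vertices and edges of $\Pi$, a graph that doubly covers the graph of $\Pi$.

\begin{corollary}\label{cor:onto}
The graph $\Gamma_A$ is connected, and $\pi_1(\Gamma_A)\to\pi_1(Q)=2I\to A_5$ is surjective.
\end{corollary}

\begin{proof}
Let $G$ be a component of $Q_F$ with $F$ proper. For a face $F'\subset\partial F$, the set $G\cap Q_{F'}$ is open and closed in $Q_{F'}$, so it is a union of components. With (c) this shows that the components of the $Q_F$ are the closed cells of a regular CW structure on $\partial Q$ with $1$-skeleton $\Gamma_A$. The space $\partial Q\cong\partial R$ is the double of $P^\circ$, which is connected. So $\Gamma_A$ is connected and $\pi_1(\Gamma_A)\to\pi_1(\partial Q)$ is onto. Finally $\pi_1(\partial R)\to\pi_1(R)$ is onto because $P^\circ\times0\subset\partial R$ is a deformation retract of $R$.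
\end{proof}

\section{The torus manifold $A$}\label{sec:base}

Let $T=T^4$ be the torus of $Y$. We use the following standard properties of a toric manifold. The map $\mu$ induces a homeomorphism $Y/T\cong\Pi$. If $\mu(y)\in F^\circ$ with $F$ of codimension $j$, then $T_y=T_F$ is the subtorus spanned by the primitive inner normals of the $j$ facets containing $F$; the image of $d\mu_y$ is the tangent space of $F$; and $T_yY$ is the sum of a trivial representation and $\mathbb C^j$, whose weights are the basis dual to these normals. Define
\[
A=\{(y,w)\in Y\times\mathbb C:\psi(y,w)=0\},\qquad\psi(y,w)=w^2-f(\mu(y)),\qquad t(y,w)=(ty,w).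
\]

\begin{proposition}\label{prop:A}
$A$ is a closed connected orientable $8$-manifold with a locally standard $T$-action and orbit space $Q$. The faces of $Q$ are $Q$ and the components of the $Q_F$, $F$ a proper face of $\Pi$, and each point of codimension $j$ lies on exactly $j$ facets. We have $H^{\mathrm{odd}}(A)=0$, the graph of $A$ is $\Gamma_A$, and equivariantly
\begin{equation}\label{eq:stable}
TA\oplus\mathbb R^2\cong(TY\oplus\mathbb C)|_A ,
\end{equation}
with $T$ acting trivially on $\mathbb R^2$ and $\mathbb C$.
\end{proposition}

\begin{proof}
At a point of $A$ with $w\neq0$, $d\psi$ is onto already in the $w$-direction. If $w=0$, then $f(\mu(y))=0$, and the image of $d(f\circ\mu)_y$ is $df$ of the tangent space of the face containing $\mu(y)$ in its interior, which is $\mathbb C$ by Proposition~\ref{prop:Q}(a). So $0$ is a regular value of the invariant function $\psi$, and $A$ is an $8$-manifold, compact because $f\circ\mu$ is bounded. The differential $d\psi$ trivializes the normal bundle, which gives \eqref{eq:stable} and orientability. From $Y/T=\Pi$ we get $A/T=Q$, and $A$ is connected since $Q$ and the orbits are.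

At a point over $F^\circ$, $F$ of codimension $j$, the isotropy group is $T_F$. By \eqref{eq:stable} the tangent space of $A$ is $\mathbb C^j\oplus\mathbb R^{8-2j}$ as a real $T_F$-representation. The tangent space of the orbit is a trivial summand of dimension $4-j$, so the slice is $\mathbb C^j\oplus\mathbb R^{4-j}$, and the slice theorem gives the local model. The points of codimension $j$ in $Q$ are those over open faces of codimension $j$. For a facet $F$ of $\Pi$, each component of $Q_F$ is a ball whose interior is its part over $F^\circ$, by Proposition~\ref{prop:Q}(c); so the facets of $Q$ are the components of these $Q_F$. A point over an open face of codimension $j$ lies in one component of $Q_F$ for each of the $j$ facets $F$ containing the face, and in no other facet of $Q$. Distinct facets $G_1,\dots,G_j$ of $Q$ with a common point lie over distinct facets of $\Pi$, with intersection a face $F$, and each $G_i\cap Q_F$ is open and closed in $Q_F$. So $G_1\cap\dots\cap G_j$ is a union of components of $Q_F$, and every component of $Q_F$ occurs in this way. These components are balls and $Q\cong R$ is acyclic, so Lemma~\ref{lem:odd} gives $H^{\mathrm{odd}}(A)=0$. The fixed points are the points over vertices of $\Pi$.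 The part of $A$ over an edge of $\Gamma_A$ is a copy of the invariant sphere of $Y$ over the corresponding edge of $\Pi$, so the graph of $A$ is $\Gamma_A$.
\end{proof}

For a facet $G$ of $Q$ let $\lambda_G\in N_T$ be the primitive inner normal of the facet of $\Pi$ below it. If $G_1,\dots,G_4$ are the facets through a fixed point $p$, the weights at $p$ are, up to sign, the basis $\alpha_1,\dots,\alpha_4$ dual to $\lambda_{G_1},\dots,\lambda_{G_4}$.

\section{The manifolds $M_1$ and $M_2$}\label{sec:M}

\subsection*{The covering}
Fix $n\ge9$ and let $m=n-4\ge5$. Let $\hat Q\to Q$ be the disjoint union of $m-5$ copies of $Q$ and the connected $5$-fold covering given by the action of $\pi_1(Q)=2I$ on five points through $A_5$. Its pullback $\pi\colon\hat A=\hat Q\times_QA\to A$ is an $m$-fold covering on which $T$ acts through the second factor. The lift of an invariant sphere lies over the lift of the corresponding edge, so the monodromy of $\pi$ along $\Gamma_A$ is the monodromy of $\hat Q$ on loops in $\Gamma_A\subset Q$. By Corollary~\ref{cor:onto} it has one orbit of five points and $m-5$ fixed points.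

\subsection*{Line bundles}
We need enough line bundles on $\hat A$ to make the weights generic. As in Example~\ref{ex:hex}, the parameters are attached to lifts of facets. A facet $G$ of $Q$ is a ball, so its preimage in $\hat Q$ is a disjoint union of $m$ lifts $\hat G$, each mapping homeomorphically onto $G$. The part $D_{\hat G}$ of $\hat A$ over $\hat G$ is a closed invariant submanifold of codimension $2$, given by $z_i=0$ in the local models and fixed by the circle $\lambda_G$. This circle rotates the fibers of the normal bundle $\nu$ with weight $\pm1$, and the action of $\lambda_G(\sqrt{-1})$ is an invariant complex structure on $\nu$ for which the weight is $1$. Let $r\colon U\to D_{\hat G}$ be an invariant tubular neighborhood. The bundle $r^*\nu$ has a tautological invariant section that vanishes exactly on $D_{\hat G}$. Glue $r^*\nu$ to the trivial bundle over $\hat A\setminus D_{\hat G}$, with trivial action on the fiber, by identifying this section with $1$. The result is a $T$-line bundle $\ell_{\hat G}$. At a fixed point $\hat p$ over $p$ its weight is $0$ if $\hat p\notin\hat G$. If $\hat p\in\hat G$ and $G=G_i$, the weight is that of $\nu_{\hat p}$, which is $\pm\alpha_i$ and pairs to $1$ with $\lambda_{G_i}$,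 so it is $\alpha_i$.

For integers $n_{\hat G}$ put $\ell=\bigotimes_{\hat G}\ell_{\hat G}^{\otimes n_{\hat G}}$ and $E=\pi_*\ell$. At a fixed point $p$ with preimages $\hat p_1,\dots,\hat p_m$ the weights of $E_p$ are
\begin{equation}\label{eq:weights}
w_s=\sum_{i=1}^4n_{\hat G_{i,s}}\,\alpha_i,\qquad\hat G_{i,s}=\text{the lift of }G_i\text{ through }\hat p_s .
\end{equation}
Each lift of $G_i$ contains exactly one $\hat p_s$, so for fixed $p$ the $4m$ lifts $\hat G_{i,s}$ are pairwise distinct. The entries of the $4\times m$ matrix $\Omega_p=(n_{\hat G_{i,s}})$, whose columns are the coordinates of the $w_s$ in the basis $\alpha_i$, are thus independent variables.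

\begin{lemma}\label{lem:generic}
The integers $n_{\hat G}$ can be chosen so that for every fixed point $p$ of $A$:
\begin{itemize}
\item[(W1)] any four of $\alpha_1,\dots,\alpha_4,w_1,\dots,w_m$ are independent;
\item[(W2)] for each $s$, any four of $\alpha_1,\dots,\alpha_4$, $-w_s$, $w_t-w_s$ $(t\neq s)$ are independent;
\item[(W3)] any five of $(\alpha_1,0),\dots,(\alpha_4,0),(w_1,1),\dots,(w_m,1)$ in $L_T\oplus\mathbb Z$ are independent.
\end{itemize}
\end{lemma}

\begin{proof}
The conditions require the nonvanishing of all maximal minors of
\[
[\,I_4\mid\Omega_p\,],\qquad[\,I_4\mid\Omega_pg_s\,],\qquad\begin{bmatrix}I_4&\Omega_p\\0&1\cdots1\end{bmatrix},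
\]
where $g_s$ is the column operation $w_s\mapsto-w_s$, $w_t\mapsto w_t-w_s$, an involution. A finite product of nonzero polynomials does not vanish at all integer points, so it suffices to see that each minor is a nonzero polynomial. Expanding along the columns of $I_4$, a minor of the first matrix is, up to sign, $1$ or a square minor of a matrix of independent variables. The second family is obtained from the first by the invertible linear substitution $\Omega\mapsto\Omega g_s$. A minor of the third matrix uses $r\ge1$ of the last $m$ columns and is, up to sign, the determinant of an $r\times r$ matrix with $r-1$ rows of independent variables and a row of ones; the terms of its Leibniz expansion are distinct monomials with coefficients $\pm1$.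
\end{proof}

Fix such integers, and define
\[
M_1=S(E\oplus\mathbb R),\qquad M_2=\mathbb P(E\oplus\mathbb C).
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}, except for the almost complex structure]
Both manifolds are closed, connected and orientable of dimension $8+2m=2n$. The Gysin sequence $H^j(A)\to H^j(M_1)\to H^{j-2m}(A)$ of the oriented $S^{2m}$-bundle and the projective bundle theorem $H^*(M_2)\cong H^*(A)\otimes H^*(\mathbb{CP}^m)$ show that the odd cohomology vanishes. The torus $T$ acts on both, and $T^5=T\times S^1$ acts on $M_1$ with $S^1$ acting on $E$ by scalars.

Fixed points of $T$ lie over fixed points $p$ of $A$. In $M_1$ they are the two points $(0,\pm1)$, since $w_s\ne0$ by (W1); they are also the fixed points of $T^5$. The weights are, up to sign, $\alpha_i,w_s$ for $T$ and $(\alpha_i,0),(w_s,1)$ for $T^5$. In $M_2$ the weights $0,w_1,\dots,w_m$ of $\mathbb C\oplus E_p$ are distinct by (W1) and (W2), so the fixed points are the $m+1$ coordinate lines. The tangent space of the fiber at a line $\Lambda$ is $\operatorname{Hom}(\Lambda,(E_p\oplus\mathbb C)/\Lambda)$, so the weights are $\alpha_i,w_s$ at $0\oplus\mathbb C$, and $\alpha_i,-w_s,w_t-w_s$ $(t\ne s)$ at $\ell_{\hat p_s}$. By Lemma~\ref{lem:generic},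 $M_1$ is $\mathrm{GKM}_5$ for $T^5$ and $\mathrm{GKM}_4$ for $T$, and $M_2$ is $\mathrm{GKM}_4$ for $T$. All three actions are effective, because the $\alpha_i$ generate $L_T$ and $(\alpha_i,0),(w_1,1)$ generate $L_T\oplus\mathbb Z$.

Apply Proposition~\ref{prop:push} with $X=A$ and $G=T$, and for $M_1$ also with $G=T^5$, acting on $A$ and $\hat A$ through $T$ and on $\ell$ with $S^1$ acting by scalars. In each case the normal monodromy of the $4$-valent subgraph $\Gamma_0\cong\Gamma_A$ has $1+(m-5)$ orbits. By Lemma~\ref{lem:rank}, for any abstract GKM graph restricting to the unsigned graph, the labels at a vertex of $\Gamma_0$ span a space of dimension at most $4+1+(m-5)=n-4<n$. So none of the three graphs extends to a torus graph. For $n=9$ the bound is $5$, which gives the last statement of part (1).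
\end{proof}

\begin{remark}
The graph of $M_1$ has multiple edges, while that of $M_2$ has none. The fixed points in a fiber of $M_2$ span a complete graph, and the remaining edges cover edges of $\Gamma_A$, one at each fixed point over each endpoint: over a sphere $S$ they are the section $s(S)$ and the sections $a\mapsto[\ell_{\hat a}]$, $\hat a\in\hat S$. The graph $\Gamma_A$ is simple because it covers the graph of a polytope.
\end{remark}

\section{An invariant almost complex structure on $M_2$}\label{sec:acs}

An invariant metric splits $TM_2$ into the vertical tangent bundle, which is a complex $T$-bundle, and the pullback of $TA$. So it suffices to find an invariant almost complex structure on $A$; the signed graph of $M_2$ then does not extend because the unsigned one does not.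

By \eqref{eq:stable}, $V=(TY\oplus\mathbb C)|_A$ has an invariant complex structure $J$, and $V=TA\oplus\mathbb Re_1\oplus\mathbb Re_2$, where $e_1,e_2$ are the invariant sections orthogonal to $TA$, for an invariant metric on $V$, with $d\psi(e_1)=1$ and $d\psi(e_2)=\sqrt{-1}$. The function $\psi$ is not holomorphic, so neither $TA$ nor $\langle e_1,e_2\rangle$ need be a complex subbundle. We deform $J$ until $Je_2=-e_1$. The obstruction vanishes because it does so at the fixed points, and elsewhere the fixed subbundles are large compared with the dimension of the faces.

Write $Je_2=\sigma+ae_2$, with $\sigma$ an invariant section of $V'=TA\oplus\mathbb Re_1$ and $a$ an invariant function. The section $\sigma$ has no zeros, because $J$ has no real eigenvalue. At a fixed point $(y,w)$ we have $w\neq0$, as $f\ne0$ at vertices, and $d\mu_y=0$. The invariant vectors $e_1,e_2$ lie in $V^T=0\oplus\mathbb C$, on which $d\psi$ is multiplication by $2w$. Hence $Je_2=-e_1$ and $\sigma=-e_1$ at fixed points.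

\begin{lemma}\label{lem:homotopy}
There is a smooth family $\sigma_t$, $t\in[0,1]$, of invariant nowhere vanishing sections of $V'$ with $\sigma_0=\sigma$ and $\sigma_1=-e_1$.
\end{lemma}

\begin{proof}
By Illman's theorem $A$ is a finite $T$-CW complex: it is built by attaching cells $T/H\times D^j$ along equivariant maps, and points in the interior of such a cell have isotropy group $H$. We construct a continuous homotopy by induction over the skeleta. The interior of a cell maps injectively to the points of $Q$ of codimension $\dim H$, which form a manifold of dimension $d=4-\dim H$. By invariance of domain $j\le d$. Invariant sections of the pullback of $V'$ to the cell correspond to sections over $D^j=eH\times D^j$ of the subbundle fixed by $H$. Since $H$ acts trivially on $D^j$, this subbundle has constant rank, which at an interior point is $(8-2\dim H)+1=2d+1$. If $d=0$, the cell is a fixed point, and we take the constant homotopy. If $d\ge1$, the homotopy is prescribed on $\partial(D^j\times[0,1])\cong S^j$ as a nowhere vanishing section of a trivial bundle of rank $2d+1$, and it extends because $\pi_j(S^{2d})=0$ for $j\le d<2d$.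

Reparametrize the homotopy to be constant near $t=0$ and $t=1$, and let $\delta_0>0$ be the minimum of its norm. Choose a smooth section over $A\times[0,1]$ at distance less than $\delta_0$ from it and equal to it near the ends. Averaging over $T$ preserves both properties, since the homotopy and the metric are invariant and balls are convex. The average is smooth, invariant and nowhere zero.
\end{proof}

Put $u_t=\sigma_t+(1-t)ae_2$. This is a smooth family of invariant sections of $V$, pointwise independent of $e_2$, with $u_0=Je_2$ and $u_1=-e_1$. Define invariant endomorphisms $\omega_t$ of $V$ by $\omega_tu_t=\dot u_t$, $\omega_te_2=0$ and $\omega_t=0$ on $\langle u_t,e_2\rangle^\perp$, and solve the linear equation $\dot g_t=\omega_tg_t$, $g_0=1$, in each fiber. The $g_t$ are invariant automorphisms. Both $e_2$ and $u_t$ solve $\dot v=\omega_tv$, so $g_te_2=e_2$ and $g_tu_0=u_t$. The invariant complex structure $J_1=g_1Jg_1^{-1}$ satisfies $J_1e_2=g_1Je_2=u_1=-e_1$ and hence $J_1e_1=e_2$. So $\langle e_1,e_2\rangle$ is a complex subbundle, and $TA\cong V/\langle e_1,e_2\rangle$ inherits an invariant complex structure. This completes the proof of Theorem~\ref{thm:A}. \qed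

\section{A simply connected example}\label{sec:surgery}

The manifolds $M_1,M_2$ map onto $Q$ with connected fibers, so their fundamental groups map onto $2I$. The labeled graph, however, depends only on the part over $\partial Q$, and over the interior the action is free. We therefore kill the fundamental group by surgery on the interior of the orbit space. The covering does not survive the surgery, but the vector bundle does, because it is trivial over the interior. Surgery on the loop creates second homology, which a second surgery must remove in order to keep the orbit space acyclic. This needs an embedded $2$-sphere, which general position provides in dimension $5$, so we first multiply by $\mathbb{CP}^1$.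

\subsection*{The product}
Take $m=5$. Let $T'=T\times S^1$ act on $A'=A\times\mathbb{CP}^1$, with the standard rotation on the second factor. The action is locally standard with orbit space $Q'=Q\times I$, its facets are $G\times I$ for facets $G$ of $Q$ and $Q\times0$, $Q\times1$, and a point of codimension $j$ lies on exactly $j$ of them. The proper faces are $G\times I$ for proper faces $G$ of $Q$, and $G\times0$, $G\times1$ for all faces $G$ of $Q$; all are acyclic. Let $\pi'=\pi\times\mathrm{id}\colon\hat A\times\mathbb{CP}^1\to A'$, let $\ell'$ be the pullback of $\ell$ with $S^1$ acting in addition by scalars, and let $E'=\pi'_*\ell'$. The fixed points of $S(E'\oplus\mathbb R)$ are the points $(0,\pm1)$ over fixed points of $A'$, with the ten weights, up to sign,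
\[
(\alpha_i,0),\qquad(0,1),\qquad(w_s,1).
\]
They generate $\mathbb Z^5$, and any five are independent: if $(0,1)$ is among them, pass to the quotient by it and use (W1); otherwise use (W3). (Without the scalar action, $(\alpha_1,0),\dots,(\alpha_4,0),(w_s,0)$ would be dependent.) The graph of $A'$ is the product of $\Gamma_A$ with an edge; it is connected and $5$-valent, and the monodromy of $\pi'$ along loops in one copy of $\Gamma_A$ is nontrivial. By Proposition~\ref{prop:push}, the graph of $S(E'\oplus\mathbb R)$ has a $\nabla$-closed subgraph $\Gamma_0$ with nontrivial normal monodromy.

\subsection*{Triviality over the interior}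
The torus $T'$ acts freely over $W=Q'\setminus\partial Q'$, so $W$ is a smooth $5$-manifold. It is homotopy equivalent to $P^\circ$: acyclic, hence orientable, with $\pi_1(W)=2I$, and homotopy equivalent to a $2$-complex. Principal $T'$-bundles over $W$ are classified by $H^2(W;\mathbb Z^5)=0$, and complex vector bundles over a $2$-complex are classified by their rank and $c_1\in H^2$. So the free part of $A'$ is $T'\times W$, the quotient bundle $E'/T'$ over $W$ is trivial, and $E'$ is $T'\times W\times\mathbb C^5$ over the free part, with $T'$ acting on the first factor only.

\begin{lemma}\label{lem:surgery}
There are a contractible smooth $5$-manifold $W_2$ and compact sets $K\subset W$, $K_2\subset W_2$ with $W\setminus K=W_2\setminus K_2$.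
\end{lemma}

\begin{proof}
\emph{First surgery.} Let $g\in2I$ have nontrivial image in $A_5$. Since $A_5$ is simple, the normal closure of $g$ maps onto $A_5$, so the quotient of $2I$ by it is a quotient of the center. It is abelian and perfect, hence trivial: $g$ normally generates $2I$. Represent $g$ by an embedded circle with tubular neighborhood $S^1\times D^4$, let $Z_0=W\setminus(S^1\times\operatorname{int}D^4)$, and let $W_1=Z_0\cup D^2\times S^3$, glued along $S^1\times S^3$. Removing a submanifold of codimension $4$ does not change $\pi_1$, so van Kampen's theorem gives $\pi_1(W_1)=2I/\langle\langle g\rangle\rangle=1$.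

We choose the framing so that $w_2(W_1)=0$. The acyclic manifold $W$ has a spin structure. The manifolds $S^1\times D^4$ and $S^1\times S^3$ have two spin structures each, which correspond under restriction, and exactly one of those on $S^1\times S^3$ extends over $D^2\times S^3$. A spin structure on $S^1\times D^4$ amounts to a homotopy class of oriented trivializations of the tangent bundle along $S^1\times0$. Changing the framing by a loop that generates $\pi_1(SO(4))$ in the relevant sense, namely one whose image generates $\pi_1(SO(5))=\mathbb Z/2$, changes this class; such a loop exists because $\pi_1(SO(4))=\mathbb Z/2\to\pi_1(SO(5))$ is an isomorphism. So the two framings interchange the two spin structures, and for one of them the spin structure of $Z_0$ extends over $D^2\times S^3$.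

By excision $H_i(W,Z_0)\cong H_{i-4}(S^1)$, and since $W$ is acyclic, $H_i(Z_0)\cong H_{i+1}(W,Z_0)$ for $i\ge1$. So $H_3(Z_0)=\mathbb Z$, generated by the meridian $\mathrm{pt}\times S^3$; $H_4(Z_0)=\mathbb Z$, generated by $S^1\times S^3$; and $H_i(Z_0)=0$ for the other $i\ge1$. In the Mayer--Vietoris sequence of $W_1$, the map $H_4(S^1\times S^3)\to H_4(Z_0)$ is an isomorphism and $H_3(S^1\times S^3)\to H_3(Z_0)\oplus H_3(D^2\times S^3)=\mathbb Z^2$ sends a generator to $(\pm1,\pm1)$. Hence $H_5(W_1)=H_4(W_1)=0$, and $H_3(W_1)=\mathbb Z$, generated by $0\times S^3\subset D^2\times S^3$. The boundary map $H_2(W_1)\to H_1(S^1\times S^3)=\mathbb Z$ is an isomorphism, so a generator $u$ of $H_2(W_1)$ is represented by $D^2\times\mathrm{pt}$ plus a chain in $Z_0$. Its intersection number with $0\times S^3$ is $\pm1$.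

\emph{Second surgery.} By the Hurewicz theorem $u$ is represented by a map $S^2\to W_1$, and by general position in dimension $5$ by an embedding. Oriented rank-$3$ bundles over $S^2$ are classified by $\pi_1(SO(3))=\mathbb Z/2$, detected by $w_2$. Since $w_2(W_1)=0$ and $w_2(S^2)=0$, the normal bundle is trivial. Let $Z_1=W_1\setminus(S^2\times\operatorname{int}D^3)$ and $W_2=Z_1\cup D^3\times S^2$, and let $a=[S^2\times\mathrm{pt}]$, $b=[\mathrm{pt}\times S^2]$ in $H_2(S^2\times S^2)$. We have $H_i(W_1,Z_1)\cong H_{i-3}(S^2)$, which is $\mathbb Z$ for $i=3,5$ and zero otherwise. The map $H_3(W_1)\to H_3(W_1,Z_1)$ is the intersection number with $u$, an isomorphism. The exact sequence of the pair gives $H_1(Z_1)=H_3(Z_1)=H_5(Z_1)=0$; $H_4(Z_1)\cong H_5(W_1,Z_1)=\mathbb Z$, generated by $S^2\times S^2$; and $H_2(Z_1)\cong H_2(W_1)=\mathbb Z$, generated by the image of $a$. The image of $b$ is the boundary of the generator $\mathrm{pt}\times D^3$ of $H_3(W_1,Z_1)$, and this boundary map is zero. So in the Mayer--Vietoris sequence of $W_2$ the map $H_2(S^2\times S^2)\to H_2(Z_1)\oplus H_2(D^3\times S^2)$ sends $a,b$ to $(\pm1,0),(0,\pm1)$ and is an isomorphism, as is the map on $H_4$, and all groups in odd degrees vanish. Hence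 $W_2$ is acyclic. Also $Z_1$ is simply connected, since a submanifold of codimension $3$ was removed from $W_1$, and so is $W_2$ by van Kampen. By Whitehead's theorem $W_2$ is contractible. Both surgeries change the manifold only in a compact set.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Glue $A'\setminus(T'\times K)$ and $T'\times W_2$ along $T'\times(W\setminus K)$, and glue $E'$ to $T'\times W_2\times\mathbb C^5$ in the same way. This gives a closed connected $T'$-manifold $A''$ of dimension $10$ with a complex $T'$-bundle $E''$ of rank $5$, which agree with $A'$ and $E'$ near all non-free orbits. The action is locally standard. Its orbit space $Q''$ is a compact manifold with boundary and interior $W_2$, so it is contractible, and it has the same facets and proper faces as $Q'$. Lemma~\ref{lem:odd} gives $H^{\mathrm{odd}}(A'')=0$.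

The complement of the free part $T'\times W_2$ is a finite union of closed submanifolds of codimension $2$, so by general position $\pi_1(T'\times W_2)=\pi_1(T')\to\pi_1(A'')$ is onto. This map is induced by an orbit map $t\mapsto tz$. Moving $z$ along a path to a fixed point deforms the orbit map to a constant, so the map is trivial and $A''$ is simply connected.

Let $M=S(E''\oplus\mathbb R)$, an $S^{10}$-bundle over $A''$. It is a closed simply connected $20$-manifold, and $H^{\mathrm{odd}}(M)=0$ by the Gysin sequence. Fixed points and invariant spheres of $M$ consist of orbits of dimension at most one, which lie over non-free orbits of $A''$. So $M$ has the same fixed points, weights and labeled graph as $S(E'\oplus\mathbb R)$. The action is effective and $\mathrm{GKM}_5$, and by Lemma~\ref{lem:rank} its unsigned graph does not extend to a torus graph.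

Finally let $\beta\in\mathbb Z^5=L_{T'}$ be primitive and outside the finitely many rational hyperplanes spanned by four labels at a vertex, and let $T^4=\ker\beta$, with weight lattice $\mathbb Z^5/\mathbb Z\beta$. Four labels at a vertex together with $\beta$ are independent, so their restrictions to $T^4$ are independent. By Lemma~\ref{lem:subtorus}, $T^4$ has the same fixed points and the same graph, with restricted labels, so its action, which is effective, is $\mathrm{GKM}_4$. By Lemma~\ref{lem:unique} the connection is unchanged, so $\Gamma_0$ is still $\nabla$-closed with nontrivial normal monodromy, and Lemma~\ref{lem:rank} applies again.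
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLS} Cox, Little and Schenck, \emph{Toric Varieties}.

\bibitem{GS} Oliver Goertsches and Grigory Solomadin, \emph{Extensions of realizable Hamiltonian and complexity one $\mathrm{GKM}_4$ graphs}, arXiv:2509.00392 (2025).

\bibitem{MP} Masuda and Panov, Osaka J. Math. 43 (2006).

\bibitem{Mil} Milnor, \emph{On the 3-dimensional Brieskorn manifolds $M(p,q,r)$}, 1975.

\bibitem{Moi} Moise, \emph{Affine structures in 3-manifolds VIII}.

\end{thebibliography}
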